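\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The strong separation property fails for regular rings\\ of large dimension}


\begin{abstract}
Let $\alpha,\beta$ be two points of the real spectrum of a ring that have a common specialization, and let $f$ be a ring element that has the same strict sign at both. The Strong Separation Conjecture asserts that in a regular ring, if the value of $f$ at $\alpha$ and at $\beta$ does not exceed the minimal value of the elements that change sign between $\alpha$ and $\beta$, then $\alpha$ and $\beta$ lie in the same connected component of $\{f\neq 0\}$. We disprove it with an explicit polynomial in twelve variables and two monomial curves. The failure occurs in every regular Noetherian ring that has a point of its real spectrum with support of height at least $12$. When all supports have height at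 most $1$ the property holds.
\end{abstract}

\section{The question and the results}

\subsection{Real spectra and separating ideals}

All rings are commutative with $1$. The \emph{real spectrum} $\mathrm{Sper}\,\Sigma$ of a ring $\Sigma$ is the set of pairs $\alpha=(\mathfrak p_\alpha,\le_\alpha)$, where $\mathfrak p_\alpha$ is a prime ideal of $\Sigma$, the \emph{support} of $\alpha$, and $\le_\alpha$ is a total ordering of the field $k(\alpha)=\mathrm{Frac}(\Sigma/\mathfrak p_\alpha)$. For $g\in\Sigma$ we write $g(\alpha)$ for the image of $g$ in $k(\alpha)$; its sign is taken with respect to $\le_\alpha$. The sets $\{g>0\}=\{\alpha : g(\alpha)>0\}$ form a subbasis of the topology, and $\{g\ne0\}=\{g>0\}\cup\{-g>0\}$ is open. A homomorphism $\psi$ from $\Sigma$ to an ordered field $L$ induces a point with support $\ker\psi$ and the ordering that $k(\alpha)\subset L$ inherits from $L$; every point arises in this way.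

The point $\zeta$ is a \emph{specialization} of $\alpha$ if it lies in the closure of $\{\alpha\}$, that is, if $g(\zeta)>0$ implies $g(\alpha)>0$ for all $g\in\Sigma$; equivalently, if $g(\alpha)\ge0$ implies $g(\zeta)\ge0$ for all $g$. In this case $\mathfrak p_\alpha\subset\mathfrak p_\zeta$. By Zorn's lemma, applied to the sets $\{g: g(\alpha)\ge0\}$ ordered by inclusion, every point has a closed specialization.

Let $O_\alpha\subset k(\alpha)$ be the convex hull of $\Sigma/\mathfrak p_\alpha$, that is, the set of $z$ with $|z|\le|s(\alpha)|$ for some $s\in\Sigma$. It is a valuation ring, since $z\in O_\alpha$ if $|z|\le1$ and $z^{-1}\in O_\alpha$ if $|z|\geq 1$. Let $\nu_\alpha$ be its valuation, with $\nu_\alpha(f)=\infty$ if $f\in\mathfrak p_\alpha$. Thus $\nu_\alpha\ge0$ on $\Sigma$, and $\nu_\alpha(z)>\nu_\alpha(z')$ implies $|z|<|z'|$: larger values mean smaller elements.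

Now let $\alpha,\beta$ have a common specialization. We say that $g\in\Sigma$ \emph{changes sign} between $\alpha$ and $\beta$ if $g(\alpha)\ge0$ and $g(\beta)\le0$. The \emph{separating ideal} $\langle\alpha,\beta\rangle$ is the ideal of $\Sigma$ generated by all these elements. Put
\[
\mu_\alpha=\nu_\alpha(\langle\alpha,\beta\rangle)=\min\{\nu_\alpha(g): g\in\langle\alpha,\beta\rangle\},
\]
and define $\mu_\beta$ in the same way. The minimum exists if the ideal is finitely generated, in particular in Noetherian rings, the only ones to which we apply it. Since $\nu_\alpha\ge0$ on $\Sigma$, it is attained at an element that changes sign. So $\mu_\alpha$ records the size, near $\alpha$, of the largest functions that can tell $\alpha$ and $\beta$ apart by their signs. We say that $f$ \emph{does not change sign} between $\alpha$ and $\beta$ if $f(\alpha)$ and $f(\beta)$ are both nonzero and of the same sign; this is the case if and only if neither $f$ nor $-f$ changes sign in the sense above.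

\begin{definition}\label{def:ssp}
Let $f\in\Sigma$ be nonzero and let $\alpha,\beta\in\mathrm{Sper}\,\Sigma$ have a common specialization. Consider the conditions
\begin{enumerate}
\item[(1)] $\nu_\alpha(f)\le\mu_\alpha$, $\nu_\beta(f)\le\mu_\beta$, and $f$ does not change sign between $\alpha$ and $\beta$;
\item[(2)] $\alpha$ and $\beta$ lie in the same connected component of $\{f\ne0\}\subset\mathrm{Sper}\,\Sigma$.
\end{enumerate}
The ring $\Sigma$ has the \emph{strong separation property} if (1) implies (2) for every such triple $(f,\alpha,\beta)$.
\end{definition}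

The \emph{Strong Separation Conjecture}, stated in \cite{LSS}, says that every regular Noetherian ring has the strong separation property. The smallest example shows what is behind it.

\begin{example}[The line]\label{ex:line}
Let $\Sigma=\mathbb R[x]$, and let $\alpha,\beta$ be given by $x\mapsto t$ and $x\mapsto -t$ into $\mathbb R((t))$, where a series has the sign of its lowest coefficient. Both points specialize to the origin. The convex hull consists of the elements of order $\ge0$, so $\nu_\alpha,\nu_\beta$ are the order in $t$. An element that changes sign vanishes at $0$, and $x$ changes sign, so $\langle\alpha,\beta\rangle=(x)$ and $\mu_\alpha=\mu_\beta=1$. If $\nu_\alpha(f)\le1$ and $f$ does not change sign, then $f$ has order $0$, because an element of order $1$ has opposite signs at $\alpha$ and $\beta$. So $f(0)\ne0$, and $\alpha$ and $\beta$ are joined in $\{f\ne0\}$ through the origin. The bound on $\nu(f)$ cannot be dropped: $f=x^2$ does not change sign, but $\alpha$ and $\beta$ lie in different components of $\{x^2\neq0\}$.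
\end{example}

One is led to guess that an $f$ of constant sign, at least as large as every function that separates $\alpha$ from $\beta$, cannot itself separate them. Regularity is needed for this.

\begin{example}[The cusp]\label{ex:cusp}
Let $\Sigma=\mathbb R[x,y]/(y^2-x^3)$, and let $\alpha,\beta$ be given by $x\mapsto t^2$, $y\mapsto\pm t^3$. Both points specialize to the origin, and $\nu_\alpha,\nu_\beta$ are again the order in $t$. An element of $\Sigma$ is $a(x)+b(x)y$; if it has order less than $3$, then its leading term comes from $a(x)$ and is the same at both points. Since $y$ changes sign, $\mu_\alpha=\mu_\beta=3$. The element $f=x$ has value $2$ and is positive at both points. But $\{x\ne0\}$ is the disjoint union of its open subsets where $y>0$ and where $y<0$, since $y^2=x^3\neq0$ there. So (1) holds and (2) fails.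
\end{example}

\subsection{Results}

The conjecture is false. A \emph{half-branch} of a monomial curve $u\mapsto(a_ju^{n_j})_j$ in $\mathbb R^{12}$, with $n_j\in\mathbb Z_{>0}$ and $u\to0^+$, is the point of the real spectrum of the polynomial ring induced by the corresponding homomorphism to $\mathbb R((u))$, where $u$ is positive and infinitesimal.

\begin{theorem}\label{thm:main}
Let $\Sigma=\mathbb R[x,y,d_1,\dots,d_5,T_1,\dots,T_5]$ and
\begin{equation}\label{eq:f}
\begin{split}
f={}&x^9+y^{13}-3\,(d_1d_2d_3d_4d_5)^2\\
&-200\,(1+x^{18})\Bigl[\,\sum_{i=1}^5\bigl(d_i^4T_i-x^2y^3\bigr)^2+\bigl(T_1T_2T_3T_4T_5-xy^2\bigr)^2\Bigr].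
\end{split}
\end{equation}
There are $\alpha,\beta\in\mathrm{Sper}\,\Sigma$, both specializing to the origin, such that $f(\alpha)>0$, $f(\beta)>0$, $\nu_\alpha(f)=\mu_\alpha$, $\nu_\beta(f)=\mu_\beta$, but $\alpha$ and $\beta$ lie in different connected components of $\{f\ne0\}$. Moreover, $\alpha$ and $\beta$ can be chosen to be half-branches of monomial curves in $\mathbb R^{12}$. In particular, the Strong Separation Conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:wide}
Let $\Sigma$ be a regular Noetherian ring such that some point of $\mathrm{Sper}\,\Sigma$ has support of height at least $12$. Then $\Sigma$ does not have the strong separation property.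
\end{theorem}

For example, $\mathbb Q[X_1,\dots,X_{12}]$ and $\mathbb R[[X_1,\dots,X_{12}]]$ do not have it. In the other direction, the argument of Example~\ref{ex:line} generalizes.

\begin{theorem}\label{thm:pos}
Let $\Sigma$ be a regular Noetherian ring such that the supports of all points of $\mathrm{Sper}\,\Sigma$ have height at most $1$. Then $\Sigma$ has the strong separation property.
\end{theorem}

Nothing is claimed here when the maximal height of a support lies between $2$ and $11$.

Section~\ref{sec:model} works out a singular surface on which the property fails for a simple reason, and explains how this leads to \eqref{eq:f}. Section~\ref{sec:sep} shows that $f$ separates, and Section~\ref{sec:weights} contains the lattice argument by which no function of low order does. In Section~\ref{sec:points} these facts are combined, and Section~\ref{sec:pos} proves Theorem~\ref{thm:pos}.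

\section{A singular model, and how to make it regular}\label{sec:model}

This section is motivation; the proofs start in Section~\ref{sec:sep}.

\subsection{The model}\label{sec:toy}

Let $\Sigma_0=\mathbb R[X,Y,d]/(d^4-XY)$ and
\[
f_0=X+Y-3d^2,\qquad h_0=X-Y .
\]
For $\lambda\in\{4,\frac14\}$ consider the homomorphism $\Sigma_0\to\mathbb R((t))$ with
\[
X\mapsto\lambda t^2,\qquad Y\mapsto\lambda^{-1}t^2,\qquad d\mapsto t,
\]
and let $\alpha$ (for $\lambda=4$) and $\beta$ (for $\lambda=\frac14$) be the induced points. They specialize to the origin, and $\nu_\alpha,\nu_\beta$ are the order in $t$.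

\emph{Condition (1) holds.} We have $f_0\mapsto(\lambda+\lambda^{-1}-3)t^2=\frac54t^2$ for both $\lambda$, and $h_0\mapsto(\lambda-\lambda^{-1})t^2$ changes sign. Every element of $\Sigma_0$ has the form $g=a+bd+(\text{terms of order}\ge2)$ with $a,b\in\mathbb R$. If $a,b$ are not both zero, then the leading term of $g$ is $a$ or $bt$, the same at $\alpha$ and $\beta$, so $g$ does not change sign. Hence $\mu_\alpha=\mu_\beta=2=\nu_\alpha(f_0)=\nu_\beta(f_0)$.

\emph{Condition (2) fails.} If $h_0(\gamma)=0$, then $X^2=d^4$, so $X=Y=\pm d^2$ and $f_0=2X-3d^2\le-d^2\le0$ at $\gamma$. Hence $\{f_0>0\}$ is the disjoint union of its open parts $\{h_0>0\}\ni\alpha$ and $\{h_0<0\}\ni\beta$. Both parts are open in $\{f_0\ne0\}$, whose remaining part $\{f_0<0\}$ is open as well.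

Two features make this work. First, $d^2$ is a nonnegative square root of $XY$. Where $X,Y\ge0$, the inequality of arithmetic and geometric means gives $X+Y\ge2d^2$, with equality if and only if $X=Y$; the coefficient $3>2$ makes $f_0$ negative where $X=Y>0$. Second, the parameter $\lambda$, which distinguishes $\alpha$ from $\beta$, does not affect the leading terms of functions of order smaller than that of $f_0$.

\subsection{Passing to a regular ring}

To remain in a polynomial ring we impose the relation only approximately, by subtracting from $f_0$ a large multiple of the square of $d^4-XY$. In the model this is useless: in $\mathbb R[X,Y,d]$ the element $X+Y-3d^2-C(d^4-XY)^2$ takes the value $2s-Cs^4$ at the point $X=Y=s$, $d=0$, which is positive for small $s>0$, so the separation argument breaks down. If $X,Y$ have weight $2$ and $d$ has weight $1$, as their orders in $t$ suggest, then the penalty has weight $8$ and is negligible compared with the main part $f_0$, which has weight $2$. We need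
\begin{enumerate}
\item[(a)] \emph{short relations}: each relation that is imposed has at most half the weight of the main part $X+Y-3N$ of $f$, where $N$ plays the role of $d^2$, so that its square is not negligible;
\item[(b)] \emph{invisibility}: for monomials of equal weight, less than that of the main part, the coefficients of their images in powers of $t$ depend on $\lambda$ through the same positive factor, so that a function of lower order has the same sign at $\alpha$ and $\beta$.
\end{enumerate}
The relation we want, $N^2=XY$ with $N$ a square, has \emph{twice} the weight of the main part. So we derive it from shorter relations by multiplication and division. Take $X=x^9$ and $Y=y^{13}$, where $x$ has weight $13$ and $y$ has weight $9$. Then the main part has weight $117$, and $N^2=XY$ has weight $234$. Relations of integer weight satisfying (a) have weight at most $58$; four of them multiply to at most $232$, which suggests using at least five. The identity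
\[
(x^2y^3)^5=(xy^2)\cdot x^9y^{13},\qquad 5\cdot53=31+234,
\]
does this. We introduce $d_i,T_i$ for $1\le i\le5$ with relations
\[
d_i^4T_i=x^2y^3\quad(\text{weight }53),\qquad T_1T_2T_3T_4T_5=xy^2\quad(\text{weight }31).
\]
Where $xy\ne0$, multiplying the first five and dividing by the last gives $(d_1\cdots d_5)^4=x^9y^{13}$, so that $N=(d_1\cdots d_5)^2$ is a square whose square is $x^9y^{13}$. This is the origin of \eqref{eq:f}. The exponents $9$ and $13$ are odd so that $x^9=y^{13}>0$ forces $x,y>0$. The factor $1+x^{18}$ only makes the argument work far from the origin as well.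

It remains to establish (b). This is a statement about the lattice of exponents, and is the heart of the proof (Section~\ref{sec:weights}).

Throughout, $N=(d_1d_2d_3d_4d_5)^2$ and $h=x^9-y^{13}$.

\section{The element $f$ separates}\label{sec:sep}

As in the model, we show that $f$ cannot be positive where $h=0$: there the penalty terms force the relations to hold up to a small relative error, which makes $N$ almost equal to $x^9=y^{13}$.

\begin{lemma}\label{lem:sep}
Let $\Sigma$ be any ring with elements named $x,y,d_i,T_i$ $(1\le i\le5)$, and define $f$ by \eqref{eq:f} and $h=x^9-y^{13}$. Then $\{f>0\}\cap\{h=0\}=\emptyset$ in $\mathrm{Sper}\,\Sigma$. Consequently, if $f(\alpha)>0$, $f(\beta)>0$, $h(\alpha)>0$ and $h(\beta)<0$, then $\alpha$ and $\beta$ lie in different connected components of $\{f\ne0\}$.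
\end{lemma}

\begin{proof}
Suppose that $f(\gamma)>0$ and $h(\gamma)=0$. We compute with the images of all elements in a real closure of $k(\gamma)$. Put $s=x^9=y^{13}$. All terms subtracted in \eqref{eq:f} are nonnegative, so $f>0$ gives $2s>0$. Since $9$ and $13$ are odd, $x>0$ and $y>0$. Let $\rho>0$ be the element with $\rho^{117}=s$. Then $x=\rho^{13}$ and $y=\rho^9$, hence
\[
x^2y^3=\rho^{53},\qquad xy^2=\rho^{31}.
\]
Measure the relative errors in the relations by
\[
q_i=\frac{d_i^4T_i}{\rho^{53}}\quad(1\le i\le5),\qquad q_0=\frac{T_1T_2T_3T_4T_5}{\rho^{31}} .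
\]
The squares in \eqref{eq:f} are then $\rho^{106}(q_i-1)^2$ and $\rho^{62}(q_0-1)^2$, and $1+x^{18}=1+s^2$.

The relations are short enough to be felt:
\begin{equation}\label{eq:short}
(1+s^2)\rho^{106}\ge s,\qquad(1+s^2)\rho^{62}\ge s .
\end{equation}
Indeed, if $\rho\le1$, then $\rho^{106}$ and $\rho^{62}$ are at least $\rho^{117}=s$. If $\rho\ge1$, then $s\ge1$, and $s^2\rho^{106}$ and $s^2\rho^{62}$ are at least $s^2\ge s$.

Dropping $-3N\le0$ from $f>0$ and using \eqref{eq:short} we get
\[
2s>200(1+s^2)\Bigl[\rho^{106}\sum_{i=1}^5(q_i-1)^2+\rho^{62}(q_0-1)^2\Bigr]\ge200\,s\sum_{j=0}^5(q_j-1)^2 ,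
\]
so $|q_j-1|<\frac1{10}$ for $0\le j\le5$. From $\prod_{i}(d_i^4T_i)=N^2\,T_1\cdots T_5$ we obtain $\rho^{265}q_1\cdots q_5=N^2\rho^{31}q_0$. Since $\rho^{234}=s^2$,
\[
N^2=s^2\,\frac{q_1\cdots q_5}{q_0}\ge s^2\,\frac{(0.9)^5}{1.1}>\tfrac49s^2 .
\]
As $N$ is a square, $N\ge0$, so $N>\frac23s$. Hence $f\le2s-3N<0$, a contradiction.

For the last claim, $\{f\ne0\}$ is the disjoint union of the open sets $\{f>0,\,h>0\}$, $\{f>0,\,h<0\}$ and $\{f<0\}$; the point $\alpha$ lies in the first and $\beta$ in the second.
\end{proof}

\section{Monomials of equal low weight have the same $\lambda$-degree}\label{sec:weights}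

The points $\alpha,\beta$ will be given by homomorphisms that send each of the twelve variables to a power of $\lambda$ times a power of $t$, with $\lambda=2$ for $\alpha$ and $\lambda=\frac12$ for $\beta$. A monomial then has a weight, the exponent of $t$, and a $\lambda$-degree, the exponent of $\lambda$. For (b) we have to show that two monomials of the same weight less than $117$ have the same $\lambda$-degree. There are two steps. A generic choice of the weights ensures that coincidences of low weights come from a fixed subspace $W$, spanned by the relations and by $x^9/y^{13}$. And an integral vector of $W$ that has nonzero $\lambda$-degree is too long to be the difference of two monomials of weight less than $117$.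

\subsection{Two gradings}

Identify monomials in the twelve variables with vectors in $\mathbb Z_{\ge0}^{12}$, and write $[x],[y],[d_i],[T_i]$ for the standard basis of $\mathbb Z^{12}$. In $\mathbb Z^{12}$ consider the vectors
\[
R_i=4[d_i]+[T_i]-2[x]-3[y]\ (1\le i\le5),\qquad E=\sum_{i=1}^5[T_i]-[x]-2[y],\qquad Z=9[x]-13[y],
\]
which express the relations and the pair $x^9,y^{13}$. They are linearly independent: a linear relation between them has coefficient $0$ at each $R_i$ because of the $d_i$-coordinate, then at $E$ because of the $T_i$-coordinates, and then at $Z$. Let $W\subset\mathbb Q^{12}$ be their $\mathbb Q$-span. Each $k\in W$ is uniquely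
\begin{equation}\label{eq:coords}
k=\sum_{i=1}^5c_iR_i+gE+\theta Z,\qquad c_i,g,\theta\in\mathbb Q .
\end{equation}

\emph{The weight.} The relations leave freedom in choosing the weights of the $T_i$. Let
\[
H=\{\tau\in\mathbb Q^5:\tau_1+\dots+\tau_5=31\}.
\]
For $\tau\in H$ let $w_\tau:\mathbb Q^{12}\to\mathbb Q$ be the linear form with
\[
w_\tau([x])=13,\quad w_\tau([y])=9,\quad w_\tau([T_i])=\tau_i,\quad w_\tau([d_i])=\delta_i:=\tfrac{53-\tau_i}4 .
\]
Then $w_\tau(R_i)=0$, $w_\tau(E)=0$ and $w_\tau(Z)=0$, so $w_\tau$ vanishes on $W$ for every $\tau\in H$. The monomial $N$ has weight $2\sum\delta_i=\frac12(265-31)=117$, as have $x^9$ and $y^{13}$.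

\emph{The $\lambda$-degree.} Let $\ell:\mathbb Q^{12}\to\mathbb Q$ be the linear form with
\[
\ell([x])=20,\quad\ell([y])=0,\quad\ell([T_i])=4,\quad\ell([d_i])=9 .
\]
Then $\ell(R_i)=36+4-40=0$, $\ell(E)=20-20=0$ and $\ell(Z)=180$. Thus
\begin{equation}\label{eq:ell}
\ell(k)=180\,\theta\qquad\text{for }k\in W\text{ as in \eqref{eq:coords}}.
\end{equation}

The homomorphisms will send each variable $z$ to $\lambda^{\ell([z])}t^{w_\tau([z])}$, hence a monomial $m$ to $\lambda^{\ell(m)}t^{w_\tau(m)}$.

\subsection{Choice of the weights}

\begin{lemma}\label{lem:generic}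
There is a $\tau\in H$ with $5<\tau_i<7$ for all $i$ such that any $m,m'\in\mathbb Z_{\ge0}^{12}$ with $w_\tau(m)=w_\tau(m')<117$ satisfy $m-m'\in W$.
\end{lemma}

\begin{proof}
First let $k\in\mathbb Q^{12}$ be such that $w_\tau(k)=0$ for all $\tau\in H$; we claim that $k\in W$. Denote coordinates by subscripts and put $c_i=\frac14k_{d_i}$. The coefficient of $\tau_i$ in $w_\tau(k)$ is $k_{T_i}-c_i$. Since $w_\tau(k)$ does not change when $\tau_i$ is increased and $\tau_j$ is decreased by the same amount, these coefficients have the same value $g$ for all $i$. Then $k'=k-\sum c_iR_i-gE$ has $d_i$- and $T_i$-coordinates equal to $0$, and $0=w_\tau(k')=13k'_x+9k'_y$. So $k'$ is a multiple of $Z$, and $k\in W$.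

Let $U=\{\tau\in H:5<\tau_i<7\text{ for all }i\}$, an open subset of $H$ that contains $(\frac{31}5,\dots,\frac{31}5)$. For $\tau\in U$ we have $\delta_i>\frac{46}4>5$, so all twelve weights are greater than $5$, and a monomial of weight less than $117$ has total degree at most $23$. Let $F$ be the finite set of monomials of total degree at most $23$. By the claim, for each pair $m,m'\in F$ with $m-m'\notin W$ the affine function $\tau\mapsto w_\tau(m-m')$ is not identically zero on $H$, so its zeros, if there are any, form a proper affine subspace of $H\cong\mathbb Q^4$. Finitely many proper affine subspaces do not cover the nonempty open set $U$, and any $\tau\in U$ outside them has the required property.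
\end{proof}

\subsection{The gap}

For $k\in\mathbb Q^{12}$ let $\|k\|_\tau$ be the sum over the twelve coordinates of their absolute values times the corresponding weights.

\begin{lemma}\label{lem:gap}
Let $\tau\in H$ with $\tau_i\ge1$ for all $i$, and let $k\in W\cap\mathbb Z^{12}$ be as in \eqref{eq:coords} with $\theta\ne0$. Then $\|k\|_\tau\ge234$.
\end{lemma}

\begin{proof}
Put $a_i=c_i+g$ and $A=\sum a_i$, so that $\sum c_i=A-5g$. The $x$-coordinate of $k$ is $-2(A-5g)-g+9\theta$, and the $y$-coordinate is $-3(A-5g)-2g-13\theta$. So the coordinates of $k$ are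
\[
d_i:\ 4c_i,\qquad T_i:\ a_i,\qquad x:\ 9(\theta+g)-2A,\qquad y:\ 13(g-\theta)-3A ,
\]
and all of them are integers.

\emph{Which $\theta$ occur.} From $a_i,4c_i\in\mathbb Z$ we get $4g=4a_i-4c_i\in\mathbb Z$, and $A\in\mathbb Z$. Put $u=\theta+g$ and $v=g-\theta$. Then $9u\in\mathbb Z$, $13v\in\mathbb Z$ and $u+v=2g$. Now $18v=36g-18u\in\mathbb Z$; with $13v\in\mathbb Z$ and $\gcd(18,13)=1$ this gives $v\in\mathbb Z$. Next $26u=52g-26v\in\mathbb Z$; with $9u\in\mathbb Z$ and $\gcd(26,9)=1$ this gives $u\in\mathbb Z$. Hence $2\theta=u-v\in\mathbb Z$. Moreover $g=u-\theta\equiv-\theta\equiv\theta\pmod{\mathbb Z}$ and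
\[
c_i=a_i-g\equiv\theta\pmod{\mathbb Z}\qquad(1\le i\le5).
\]

\emph{The norm.} Since the $\tau_i$ are at least $1$ and have sum $31$, we have $\tau_i<53$, so $4\delta_i=53-\tau_i>0$, and
\[
\|k\|_\tau=\sum|c_i|(53-\tau_i)+\sum|a_i|\tau_i+\bigl|117(\theta+g)-26A\bigr|+\bigl|117(\theta-g)+27A\bigr| .
\]
In the sum of the last two terms $g$ cancels: by the triangle inequality it is at least
\[
|234\,\theta+A|\ge234|\theta|-\sum|a_i|\ge234|\theta|-\sum|a_i|\tau_i ,
\]
where $\tau_i\ge1$ was used. Hence
\[
\|k\|_\tau\ge\sum|c_i|(53-\tau_i)+234|\theta| .
\]
If $\theta$ is a nonzero integer, the last term is at least $234$. Otherwise $\theta\in\frac12+\mathbb Z$; then every $c_i$ lies in $\frac12+\mathbb Z$, so $|c_i|\ge\frac12$, and $\|k\|_\tau\ge\frac12(265-31)+117=234$.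
\end{proof}

\begin{remark}
Both cases are sharp. For $k=Z$, that is, for the pair $x^9,y^{13}$, we have $\theta=1$ and $\|k\|_\tau=234$. For the pair $N,x^9$ all $c_i$ equal $\frac12$, $g=-\frac12$, $\theta=-\frac12$, and again $\|k\|_\tau=234$. So the monomials $x^9,y^{13},N$ of the main part of $f$ have equal weight $117$ and different $\lambda$-degrees $180,0,90$, and the bound $117$ in the following corollary cannot be raised.
\end{remark}

\begin{corollary}\label{cor:invisible}
Let $\tau$ be as in Lemma~\ref{lem:generic}. If $m,m'$ are monomials with $w_\tau(m)=w_\tau(m')<117$, then $\ell(m)=\ell(m')$.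
\end{corollary}

\begin{proof}
Let $k=m-m'$. By Lemma~\ref{lem:generic}, $k\in W\cap\mathbb Z^{12}$; let $\theta$ be as in \eqref{eq:coords}. Write $k=k_+-k_-$ with $k_+,k_-\ge0$ having disjoint supports. Since $w_\tau(k)=0$, we have $w_\tau(k_+)=w_\tau(k_-)=\frac12\|k\|_\tau$. If $\theta\ne0$, then $w_\tau(k_+)\ge117$ by Lemma~\ref{lem:gap}. But $m'\ge0$ gives $k_+\le m$ coordinatewise, so $w_\tau(k_+)\le w_\tau(m)<117$. Hence $\theta=0$, and $\ell(k)=0$ by \eqref{eq:ell}.
\end{proof}

\section{The two points}\label{sec:points}

We fix $\tau$ as in Lemma~\ref{lem:generic} and write $w=w_\tau$. Theorems~\ref{thm:main} and~\ref{thm:wide} both follow from a local statement.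

\begin{proposition}\label{prop:local}
Let $\Sigma$ be a Noetherian ring and $\xi\in\mathrm{Sper}\,\Sigma$ with support $\mathfrak p$ and $\kappa=k(\xi)$. Assume that $\Sigma_{\mathfrak p}$ is regular of dimension $n\ge12$ and that $O_\xi=\kappa$. Let $X_1,\dots,X_n\in\mathfrak p$ have images that form a $\kappa$-basis of $\mathfrak p\Sigma_{\mathfrak p}/\mathfrak p^2\Sigma_{\mathfrak p}$, and rename $X_1,\dots,X_{12}$ as $x,y,d_1,\dots,d_5,T_1,\dots,T_5$. Define $f\in\Sigma$ by \eqref{eq:f}. Then there are $\alpha,\beta\in\mathrm{Sper}\,\Sigma$, both specializing to $\xi$, with $f(\alpha)>0$, $f(\beta)>0$, $\nu_\alpha(f)=\mu_\alpha$ and $\nu_\beta(f)=\mu_\beta$, that lie in different connected components of $\{f\ne0\}$.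
\end{proposition}

\begin{proof}
\emph{Construction.} Since $\kappa$ is ordered, it has characteristic $0$, so $\mathbb Q\subset\Sigma_{\mathfrak p}$. By Cohen's structure theorem the completion of $\Sigma_{\mathfrak p}$ contains a field mapped isomorphically onto $\kappa$ by the residue map, and it is the power series ring $\kappa[[X_1,\dots,X_n]]$ over this field. Let $\sigma:\Sigma\to \kappa[[X_1,\dots,X_n]]$ be the resulting homomorphism; the constant term of $\sigma(g)$ is $g(\xi)$.

Let $D$ be a common denominator of the twelve weights, and let $L=\kappa((t^{1/D}))$, ordered by the sign of the coefficient of the lowest power of $t$; denote that lowest exponent by $\mathrm{ord}$. For $\lambda\in\{2,\frac12\}$ let $\psi_\lambda:\Sigma\to L$ be $\sigma$ followed by the substitution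
\[
x\mapsto\lambda^{20}t^{13},\quad y\mapsto t^9,\quad T_i\mapsto\lambda^4t^{\tau_i},\quad d_i\mapsto\lambda^9t^{\delta_i},\quad X_j\mapsto0\ (j>12).
\]
The weights are positive, so only finitely many monomials in the twelve variables have weight below a given bound; the substitution is therefore well defined on power series, and it is a ring homomorphism with values in $\kappa[[t^{1/D}]]$. A monomial $m$ in the twelve variables is sent to $\lambda^{\ell(m)}t^{w(m)}$. Let $\alpha$ and $\beta$ be the points induced by $\psi_2$ and $\psi_{1/2}$. Thus $k(\alpha)$ and $k(\beta)$ are ordered subfields of $L$.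

\emph{Common specialization.} If $g(\xi)>0$, then $\psi_\lambda(g)$ has the constant term $g(\xi)>0$, so $\psi_\lambda(g)>0$. Hence $\alpha$ and $\beta$ specialize to $\xi$.

\emph{The valuations are given by the order in $t$.} We claim that $O_\alpha=\{z\in k(\alpha):\mathrm{ord}\,z\ge0\}$. Elements of $\psi_2(\Sigma)$ have order $\ge0$, hence so has every element bounded by one of them. Conversely, if $\mathrm{ord}\,z\ge0$, then $|z|\le c$ in $L$ for some $c\in \kappa$, for example the absolute value of the constant term of $z$ plus $1$. Since $c+1\in\kappa=O_\xi$, there is an $s\in\Sigma$ with $|s(\xi)|\ge c+1$, and replacing $s$ by $-s$ if necessary we may assume $s(\xi)>c$. As $s(\xi)$ is the constant term of $\psi_2(s)$, we get $\psi_2(s)>c\ge|z|$, and $z\in O_\alpha$. Hence $\nu_\alpha(z)\ge\nu_\alpha(z')$ if and only if $\mathrm{ord}\,z\ge\mathrm{ord}\,z'$, for $z,z'\in k(\alpha)^*$. The same argument with $\psi_{1/2}$ applies to $\beta$.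

\emph{The values of $f$ and $h$.} Since $w$ and $\ell$ vanish on the $R_i$ and on $E$,
\[
\psi_\lambda(d_i^4T_i)=\lambda^{40}t^{53}=\psi_\lambda(x^2y^3),\qquad\psi_\lambda(T_1\cdots T_5)=\lambda^{20}t^{31}=\psi_\lambda(xy^2),
\]
so all penalty terms vanish. Moreover $\psi_\lambda(x^9)=\lambda^{180}t^{117}$, $\psi_\lambda(y^{13})=t^{117}$ and $\psi_\lambda(N)=\lambda^{90}t^{117}$, so
\begin{equation}\label{eq:values}
\psi_\lambda(f)=(\lambda^{180}-3\lambda^{90}+1)\,t^{117},\qquad\psi_\lambda(h)=(\lambda^{180}-1)\,t^{117}.
\end{equation}
For $\lambda=2$ we have $\lambda^{180}>3\lambda^{90}$, and for $\lambda=\frac12$ we have $3\lambda^{90}<1$. So $f(\alpha)>0$, $f(\beta)>0$, $h(\alpha)>0$, $h(\beta)<0$, and $f$ and $h$ have order exactly $117$ at both points.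

\emph{The separating ideal.} Let $g\in\Sigma$, let $\sum_mc_mm$ be the part of $\sigma(g)$ that involves only the twelve variables, and for $v<117$ put $G_v=\sum_{w(m)=v}c_m\in \kappa$, a finite sum. If there are monomials of weight $v<117$, then by Corollary~\ref{cor:invisible} they all have the same $\lambda$-degree, say $\ell_v$, and the coefficient of $t^v$ in $\psi_\lambda(g)$ is $\lambda^{\ell_v}G_v$; otherwise this coefficient and $G_v$ are $0$. If some $G_v$ with $v<117$ is nonzero, take the least such $v$; then $g(\alpha)$ and $g(\beta)$ are both nonzero and have the sign of $G_v$, so $g$ does not change sign. Therefore every element that changes sign between $\alpha$ and $\beta$ has order $\ge117$ at both points. Since $\psi_\lambda(\Sigma)$ consists of elements of order $\ge0$, the same holds for every element of $\langle\alpha,\beta\rangle$. Finally $h$ changes sign and has order $117$ at both points. Hence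
\[
\mu_\alpha=\nu_\alpha(h)=\nu_\alpha(f),\qquad\mu_\beta=\nu_\beta(h)=\nu_\beta(f).
\]

\emph{Separation.} By Lemma~\ref{lem:sep}, $\alpha$ and $\beta$ lie in different components of $\{f\ne0\}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\xi$ be the origin. Then $\kappa=\mathbb R$ and $O_\xi=\mathbb R$, and Proposition~\ref{prop:local} applies with the twelve variables as $X_1,\dots,X_{12}$ and with $\sigma$ the inclusion into $\mathbb R[[x,y,d_1,\dots,d_5,T_1,\dots,T_5]]$. Put $u=t^{1/D}$. The homomorphism $\psi_\lambda$ constructed in its proof sends each variable $z$ to $\lambda^{\ell([z])}u^{Dw([z])}$, and the exponents $Dw([z])$ are positive integers. So $\alpha$ and $\beta$ are half-branches of monomial curves. Since (1) holds and (2) fails for $(f,\alpha,\beta)$, and $\Sigma$ is regular, the conjecture is false.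
\end{proof}

For Theorem~\ref{thm:wide} we have to find $\xi$. The next lemma will be used again in Section~\ref{sec:pos}.

\begin{lemma}\label{lem:center}
For every ring $\Sigma$ and every $\alpha\in\mathrm{Sper}\,\Sigma$ the prime ideal $\{s\in\Sigma:\nu_\alpha(s)>0\}$ is the support of a specialization of $\alpha$.
\end{lemma}

\begin{proof}
The maximal ideal $\mathfrak m$ of $O_\alpha$ is convex: if $|z|\le|z'|$ with $z'\in\mathfrak m$ and $z\notin\mathfrak m$, then $z$ and $z'$ are nonzero, $z^{-1}\in O_\alpha$ and $|z'^{-1}|\le|z^{-1}|$, so $z'^{-1}\in O_\alpha$, which is impossible. Hence the residue field $O_\alpha/\mathfrak m$ inherits an ordering in which images of nonnegative elements are nonnegative. The homomorphism $\Sigma\to O_\alpha\to O_\alpha/\mathfrak m$ induces a point with the stated support, and $g(\alpha)\ge0$ implies $g\ge0$ at this point.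
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:wide}]
Take a point whose support has height at least $12$ and replace it by a closed specialization $\xi$. The support $\mathfrak p$ of $\xi$ contains the old one, so $\Sigma_{\mathfrak p}$ is regular of dimension $n\ge12$. Since $\xi$ is closed, the specialization of $\xi$ given by Lemma~\ref{lem:center} is $\xi$ itself. So elements of $\Sigma$ outside $\mathfrak p$ have value $0$, that is, nonzero elements of $\Sigma/\mathfrak p$ are units of $O_\xi$, and $O_\xi=k(\xi)$. The images of the elements of $\mathfrak p$ span $\mathfrak p\Sigma_{\mathfrak p}/\mathfrak p^2\Sigma_{\mathfrak p}$ over $k(\xi)$, so $X_1,\dots,X_n$ as in Proposition~\ref{prop:local} exist, and the proposition gives a triple $(f,\alpha,\beta)$ for which (1) holds and (2) fails.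
\end{proof}

\begin{remark}[The case of equality]
In these examples $f\in\langle\alpha,\beta\rangle$. Indeed, by \eqref{eq:values},
\[
\psi_\lambda(f-2h)=(3-3\lambda^{90}-\lambda^{180})\,t^{117}
\]
is negative for $\lambda=2$ and positive for $\lambda=\frac12$. So $2h-f$ changes sign, as does $h$, and $f=2h-(2h-f)$. The examples use exactly the case $\nu(f)=\mu$ that condition (1) allows. They do not contradict the weaker statement in which $f\notin\langle\alpha,\beta\rangle$ is assumed in addition.
\end{remark}

\section{Supports of height at most one}\label{sec:pos}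

\begin{proof}[Proof of Theorem~\ref{thm:pos}]
Let (1) hold for $(f,\alpha,\beta)$. A set consisting of a point and a specialization of it is connected. So if one of $\alpha,\beta$ is a specialization of the other, then $\{\alpha,\beta\}\subset\{f\ne0\}$ is connected and (2) holds. Otherwise let $\zeta$ be a common specialization; it is different from $\alpha$ and $\beta$. If $f(\zeta)\ne0$, then $\{\alpha,\zeta\}\cup\{\beta,\zeta\}\subset\{f\ne0\}$ is connected and (2) holds. We assume from now on that $f\in\mathfrak p_\zeta$ and derive a contradiction by the argument of Example~\ref{ex:line}: a uniformizer at $\zeta$ changes sign up to a factor $\pm1$, while $f$ must be divisible by its square.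

\emph{Reduction to a discrete valuation ring.} If a specialization has the same support, then it is given by an ordering of the same field whose nonnegative elements include those of the first ordering, so the two orderings agree. Hence $\mathfrak p_\alpha,\mathfrak p_\beta\subsetneq\mathfrak p_\zeta$, so $\mathfrak p_\zeta$ has height exactly $1$. Since $\Sigma$ is regular, $A=\Sigma_{\mathfrak p_\zeta}$ is a discrete valuation ring. Its only prime ideals are $0$ and the maximal ideal, so $\mathfrak p_\alpha$ and $\mathfrak p_\beta$ are both the kernel of $\Sigma\to A$, and $k(\alpha)=k(\beta)=K$, the fraction field of $A$. Since $\mathfrak p_\zeta$ generates the maximal ideal of $A$, there is $\pi\in\mathfrak p_\zeta$ whose image is a uniformizer of $A$.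

\emph{Signs.} An element $s\in\Sigma\setminus\mathfrak p_\zeta$ is nonzero at $\zeta$, so it has the same sign at $\alpha$, $\zeta$ and $\beta$. Hence units of $A$ have the same sign at $\alpha$ and $\beta$. Every nonzero element of $K$ is a unit times a power of $\pi$, and $\alpha\ne\beta$; so $\pi$ has opposite signs at $\alpha$ and $\beta$. Therefore $\pi$ or $-\pi$ changes sign, and $\mu_\alpha\le\nu_\alpha(\pi)$.

\emph{Values.} Let $\mathfrak q=\{s\in\Sigma:\nu_\alpha(s)>0\}$. We claim that $\mathfrak q=\mathfrak p_\zeta$. Let $s\in\mathfrak p_\zeta$. For all $r\in\Sigma$ the elements $1\pm rs$ take the value $1$ at $\zeta$, hence are positive at $\alpha$, so $|r(\alpha)s(\alpha)|<1$. If $s(\alpha)$ were nonzero with $s(\alpha)^{-1}\in O_\alpha$, this inverse would be bounded by some $|r(\alpha)|$, which gives $|r(\alpha)s(\alpha)|\ge1$, a contradiction. So $s\in\mathfrak q$, and $\mathfrak p_\zeta\subset\mathfrak q$. By Lemma~\ref{lem:center}, $\mathfrak q$ is the support of a point, so it has height at most $1$, and $\mathfrak q=\mathfrak p_\zeta$ as claimed. Hence $\nu_\alpha(s)=0$ for $s\notin\mathfrak p_\zeta$. Moreover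 $0<\nu_\alpha(\pi)<\infty$, since $\pi\in\mathfrak p_\zeta\setminus\mathfrak p_\alpha$.

\emph{Conclusion.} Since $f(\alpha)\ne0$ and $f\in\mathfrak p_\zeta$, we can write $f=\frac s{s'}\pi^e$ in $A$ with $s,s'\in\Sigma\setminus\mathfrak p_\zeta$ and $e\ge1$. Each of $f$ and $\frac s{s'}$ has the same sign at $\alpha$ as at $\beta$, while $\pi$ has opposite signs; so $e$ is even. Hence
\[
\nu_\alpha(f)=e\,\nu_\alpha(\pi)\ge2\,\nu_\alpha(\pi)>\nu_\alpha(\pi)\ge\mu_\alpha ,
\]
which contradicts (1).
\end{proof}

Regularity was used only to have a discrete valuation ring, and Example~\ref{ex:cusp} shows that it cannot be dropped. The bound on heights was used twice, to make $\mathfrak p_\zeta$ of height $1$ and to identify $\mathfrak q$.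

\begin{thebibliography}{1}
\bibitem{LSS} F. Lucas, D. Schaub, M. Spivakovsky, \emph{On the strong separation conjecture}, arXiv:1802.09389 (2018).
\end{thebibliography}

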